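# Polyhedra determined by their edge lengths and dihedral angles

## 1. A collar that twists both ways

Take a triangular prism and stack a low pyramid on each of its two triangular faces. Combinatorially we get a polyhedron with 8 vertices $D,D',v_k,w_k$ ($k\in\mathbb Z/3$), 15 edges and 9 faces:
$$Dv_kv_{k+1},\qquad D'w_kw_{k+1},\qquad f_k=v_kv_{k+1}w_{k+1}w_k .$$

Now we place the vertices in $\mathbb E^3$ in an unusual way: all three quadrilaterals go into the plane $\Pi=\{z=0\}$. Write points of $\Pi$ as complex numbers, let $\omega=e^{2\pi i/3}$ and $\zeta=e^{i\theta}$, and put
$$v_k=\omega^k,\qquad w_k=3\zeta\,\omega^k,\qquad D=(0,0,1),\qquad D'=(0,0,-1).$$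
The faces $f_0,f_1,f_2$ form a flat collar between a small triangle and a large one that is turned by $\theta$. One pyramid stands on the small triangle, the other hangs below the large one. Let $|\theta|\le 15^\circ$.

*The quadrilaterals are strictly convex.* By the rotation $\omega$ it suffices to treat $f_0$. Traverse it as $v_0,w_0,w_1,v_1$. If $a,b$ are consecutive sides, read as complex numbers, there is a left turn between them exactly when $\operatorname{Im}(\bar a b)>0$. Since $\omega-1=\sqrt3\,e^{i150^\circ}$ and $1-\bar\omega=\sqrt3\,e^{i30^\circ}$, we find:

- at $w_0$: $\operatorname{Im}\big((9-3\zeta)(\omega-1)\big)=3\sqrt3\big(\tfrac32-\sin(30^\circ-\theta)\big)$;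
- at $w_1$: $\operatorname{Im}\big((9-3\bar\zeta)(\omega-1)\big)=3\sqrt3\big(\tfrac32-\sin(30^\circ+\theta)\big)$;
- at $v_1$: $\operatorname{Im}\big((1-3\bar\zeta)(\bar\omega-1)\big)=\sqrt3\big(3\sin(30^\circ-\theta)-\tfrac12\big)$;
- at $v_0$: $\operatorname{Im}\big((3\zeta-1)(1-\bar\omega)\big)=\sqrt3\big(3\sin(30^\circ+\theta)-\tfrac12\big)$.

All four are positive, because $\sin(30^\circ\pm\theta)\ge\sin15^\circ>\frac14$. Four left turns, each by an angle in $(0,\pi)$, add up to a multiple of $2\pi$ below $4\pi$, hence to $2\pi$. So $f_0$ is strictly convex, with its interior on the left of the path $v_0w_0w_1v_1$. Three facts about sides follow at once. The face $f_k$ is on the left of $v_k\to w_k$ and $f_{k-1}$ is on its right. The face $f_k$ is on the right of $v_k\to v_{k+1}$, so it lies on the side of this line away from the origin. And $f_k$ is on the left of $w_k\to w_{k+1}$, the side of the origin.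

*Compare $\theta=15^\circ$ with $\theta=-15^\circ$.* The edge lengths are $|v_kv_{k+1}|=\sqrt3$, $|w_kw_{k+1}|=3\sqrt3$, $|Dv_k|=\sqrt2$, $|D'w_k|=\sqrt{10}$ and $|v_kw_k|^2=10-6\cos\theta$; all agree. Next, the angles between adjacent faces, always measured on the same side of the surface. At $Dv_k$ and $D'w_k$ they are angles of fixed pyramids; the lower pyramid is merely rotated. At $v_kv_{k+1}$ one face is $Dv_kv_{k+1}$ and the other continues in $\Pi$ away from the origin, for either sign of $\theta$. At $w_kw_{k+1}$ the other face continues in $\Pi$ towards the origin, and a rotation about the $z$-axis carries one picture to the other. At $v_kw_k$ the two faces lie in $\Pi$ on opposite sides of the line, so the angle is $\pi$. All dihedral angles agree.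

Yet the two polyhedra are not congruent. A congruence respecting the labels would fix the four non-coplanar points $D,v_0,v_1,v_2$, so it would be the identity, and it could not move $w_0$ from polar angle $15^\circ$ to $-15^\circ$.

So edge lengths and dihedral angles together do not always determine a polyhedron, even if all faces are convex. In the example two different faces at $v_k$ lie in one plane, and the same happens at $w_k$. If we forbid this at every vertex, do the edge lengths and dihedral angles determine the polyhedron? We want to know this for nonconvex and self-intersecting polyhedra too, and in all three classical geometries.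

## 2. Realizations, angles, and the statements

Let $X$ be $\mathbb E^3$, $\mathbb H^3$ or $\mathbb S^3$. A *polyhedral graph* is a 3-connected planar graph together with its faces. We use only these facts: the graph is simple and 3-connected, all degrees are at least 3, and face boundaries are simple cycles. In particular a face touches a vertex at most once.

**Definition (geometric polyhedron).** A *geometric polyhedron*, or *realization* $\phi$ of a polyhedral graph, sends vertices, edges and faces into $X$ so that every edge becomes a geodesic segment of positive length, and every face becomes a nondegenerate polygon (not contained in one geodesic) in a totally geodesic plane. Bigon faces are not allowed. The polyhedron may be nonconvex and self-intersecting, and distinct vertices may occupy the same point.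

**Definition (convex).** A polygon is *convex* if (C1) it has no self-intersections, (C2) all its interior angles are $\le\pi$, and (C3) it lies in the interior of a half-space (a hemisphere in spherical geometry).

An interior angle equal to $\pi$ is allowed: a triangle with an extra vertex in the middle of a side is a convex quadrilateral. Suppose all faces of $\phi$ are convex, and write $l(v,f)$ for the interior angle of $f$ at $v$. By (C1), (C2), $l(v,f)\in(0,\pi]$. By (C1), (C3), distinct vertices of one face occupy distinct points, and in $\mathbb S^3$ these are not antipodal. Edges in $\mathbb S^3$ lie in open hemispheres, so each edge is determined by its endpoints.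

**Definition (partially-flat).** An angle is *singular* if it is $0$ or $\pi$. An edge is *flat* if its dihedral angle is singular, that is, its two faces are coplanar. A vertex is *partially-flat* if two or more distinct faces adjacent to it lie in a common totally geodesic plane.

A vertex can be partially-flat without having a flat edge. Take a vertex at the origin of $\mathbb E^3$ with six edges in the directions $x,y,z,-x,-y,-z$, in this cyclic order, and a face between each consecutive pair. The six faces lie in the planes $z=0,\ x=0,\ y=0,\ z=0,\ x=0,\ y=0$. Consecutive faces are perpendicular, but the first and the fourth are coplanar.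

**Orientations and dihedral angles.** Fix an orientation of $X$ and one of the combinatorial sphere. For each face $f$, orient its plane so that the boundary cycle of $f$, in the direction given by the orientation of the sphere, runs counterclockwise, with the interior on the left. Let $e$ be an edge at $v$ with unit direction $t$ at $v$, and let $f,g$ be its two faces, $g$ following $f$ counterclockwise around $v$. Let $u^-,u$ be the unit vectors orthogonal to $t$ that point into $f$ and $g$. Let $\rho$ be the angle of the positive rotation about $t$ taking $u^-$ to $u$. At the other end of $e$ both $t$ and the order of $f,g$ are reversed, so $\rho$ is the same there.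

The dihedral angle at $e$, with values in $[0,2\pi)$, is measured on the side determined by the orientation of the sphere. It is $\rho$ or $2\pi-\rho$ (mod $2\pi$), with the same choice for all edges. So equality of dihedral angles means equality of all $\rho$ mod $2\pi$. As a check, take a corner of a cube with edges along the positive axes, in the cyclic order $x,z,y$. At the edge $z$ we have $u^-=x$, $u=y$, and the rotation about $z$ taking $x$ to $y$ has $\rho=\pi/2$. With the opposite cyclic order $x,y,z$, the edge $y$ has $u^-=x$, $u=z$ and $\rho=3\pi/2$.

If one prefers a convention in which mirror images have equal dihedral angles, the choice of side may differ between two realizations $\phi,\phi'$. Then replace $\phi'$ by its mirror image first. This affects neither the hypotheses nor the conclusion "congruent".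

**Definition (congruent, uniquely determined).** Two realizations of the same polyhedral graph are *congruent* if an isometry of $X$ carries one to the other with corresponding vertices and faces matched. A polyhedron satisfying a list of conditions is *uniquely determined by its dihedral angles and edge lengths* if every realization of the same polyhedral graph that also satisfies these conditions and has the same corresponding edge lengths and dihedral angles is congruent to it.

The starting point is a theorem from Yunhi Cho, Seonhwa Kim, "Rigidity of nonconvex polyhedra with respect to edge lengths and dihedral angles", arXiv:2307.14769 (2023): a geometric, possibly nonconvex and self-intersecting, polyhedron is uniquely determined by its dihedral angles and edge lengths if (i) every face is convex, (ii) no vertex is partially-flat, and (iii) no three vertices are collinear, where a triple with two coincident vertices counts as collinear. The problem is whether (i) and (ii) alone suffice. They do, in $\mathbb E^3$, $\mathbb H^3$ and $\mathbb S^3$; the proof below does not use the Cho–Kim theorem.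

**Theorem A.** Let $\phi,\phi'$ be realizations in $X$ of the same polyhedral graph, both satisfying (i) and (ii), with equal corresponding edge lengths and dihedral angles. Then there is an orientation-preserving isometry of $X$ carrying $\phi$ to $\phi'$, vertex by vertex, edge by edge and face by face.

Some flatness can be tolerated. Call a vertex $v$ *bad* for $\phi$ if two distinct faces at $v$, each with at least 4 sides, lie in a common plane. Bad vertices are partially-flat. In Section 1 the bad vertices are $v_0,v_1,v_2,w_0,w_1,w_2$. The vertex of a square pyramid over a planar base is not bad, since all faces there are triangles.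

**Theorem B.** Let $\phi,\phi'$ be realizations in $X$ of the same polyhedral graph with all faces convex and equal corresponding edge lengths and dihedral angles. If $\phi$ has at most five bad vertices (in particular, if it has at most five partially-flat vertices), then $\phi,\phi'$ are congruent by an orientation-preserving isometry. Nothing about flatness is assumed for $\phi'$. The number five is best possible in each of $\mathbb E^3,\mathbb H^3,\mathbb S^3$.

From now on $\phi,\phi'$ are realizations of one polyhedral graph $P$, with convex faces, equal edge lengths and equal $\rho$ mod $2\pi$. Primes denote quantities of $\phi'$. A *corner* is an incident pair $(v,f)$. It is *changed* if $l(v,f)\neq l'(v,f)$.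

## 3. Frames carried around a vertex

This section turns the geometry at a vertex into a product of rotation matrices, and shows that we only have to control the face angles.

Let $v$ have degree $d$, with edges $e_1,\dots,e_d$ in counterclockwise order, and let $f_i$ be the face between $e_i$ and $e_{i+1}$ (indices mod $d$). If we walk around $f_i$ counterclockwise, we enter $v$ along $e_{i+1}$ and leave along $e_i$. Let $t_i$ be the direction of $e_i$ at $v$. Let $u_i\perp t_i$ be the unit vector in the plane of $f_i$ pointing into $f_i$ along $e_i$. Let $n_i=t_i\times u_i$ be the normal of $f_i$, and let $F_i=(t_i,u_i,n_i)$, a positive orthonormal frame. Write $l_i=l(v,f_i)$. Let $R_x(\cdot),R_z(\cdot)$ be the rotations about the first and third coordinate axes and $e_z$ the third coordinate vector: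
$$R_x(\beta)=\begin{pmatrix}1&0&0\\0&\cos\beta&-\sin\beta\\0&\sin\beta&\cos\beta\end{pmatrix},\qquad R_z(l)=\begin{pmatrix}\cos l&-\sin l&0\\ \sin l&\cos l&0\\0&0&1\end{pmatrix}.$$

Turning by $l_i$ inside $f_i$ gives $t_{i+1}=\cos l_i\,t_i+\sin l_i\,u_i$. The face $f_i$ lies to the right of $t_{i+1}$, so the unit vector along $e_{i+1}$ into $f_i$ is $u^-_{i+1}=\sin l_i\,t_i-\cos l_i\,u_i$. This holds also for $l_i=\pi$, where it gives $u_i$. In matrices,
$$H_i:=F_iR_z(l_i)=(t_{i+1},-u^-_{i+1},n_i),\qquad F_{i+1}=H_iR_x(\beta_{i+1}),\quad \beta_{i+1}=\pi+\rho_{i+1}, \tag{1}$$
where $\rho_{i+1}$ is the angle $\rho$ of $e_{i+1}$. For the second formula, $H_i$ is a positive frame, so $t_{i+1}\times u^-_{i+1}=-n_i$. Rotating $u_{i+1}^-$ about $t_{i+1}$ by $\rho$ therefore gives $u_{i+1}=\cos\rho\,u^-_{i+1}-\sin\rho\,n_i$. The second column of $H_iR_x(\pi+\rho)$ is $\cos(\pi+\rho)(-u^-_{i+1})+\sin(\pi+\rho)\,n_i$, which is the same vector. Note that $\beta'_{i+1}\equiv\beta_{i+1}$ mod $2\pi$, and that $f_i,f_{i+1}$ are coplanar exactly when $\sin\beta_{i+1}=0$.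

**Lemma 1.** If no corner is changed, $\phi$ and $\phi'$ are congruent by an orientation-preserving isometry.

*Proof.* Attach to each corner $(v,f)$ its frame at the point $\phi(v)$. By (1), the move from $(v,f_i)$ to $(v,f_{i+1})$ is right multiplication by $R_z(l_i)R_x(\beta_{i+1})$. Let $w$ be the vertex following $v$ on $f$. The first vector of the frame at $(v,f)$ points along $vw$. So the move from $(v,f)$ to $(w,f)$ is parallel transport along the first vector by the length of $vw$, followed by a left turn through the exterior angle, that is, right multiplication by $R_z(\pi-l(w,f))$. The third vector stays the normal of $f$, because the plane of $f$ is totally geodesic.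

These moves use only data common to $\phi$ and $\phi'$. They connect all corners: the first kind joins the corners at one vertex, the second the corners of one face, and the graph is connected. They commute with orientation-preserving isometries of $X$, and these act simply transitively on positive orthonormal frames. So the isometry matching the frames of $\phi,\phi'$ at one corner matches them at all corners. Hence it matches all vertices, edges and face polygons. $\square$

It remains to show: **no corner is changed**.

## 4. Triangulated polyhedra, and polyhedra with all degrees three

Two families can be settled on the spot.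

*All faces are triangles.* The three side lengths of a triangle determine its angles in each of the three planes. So no corner is changed, and Lemma 1 applies, whether or not there are partially-flat vertices.

*All vertices have degree 3, and no vertex is partially-flat.* At a vertex with $d=3$, going once around in (1) gives
$$R_z(l_1)R_x(\beta_2)R_z(l_2)R_x(\beta_3)R_z(l_3)R_x(\beta_1)=I,$$
hence $R_x(\beta_2)R_z(l_2)R_x(\beta_3)=R_z(-l_1)R_x(-\beta_1)R_z(-l_3)$. Compare the lower right entries:
$$\cos\beta_2\cos\beta_3-\sin\beta_2\sin\beta_3\cos l_2=\cos\beta_1 .$$
Since $f_1,f_2,f_3$ lie in different planes, $\sin\beta_2\sin\beta_3\neq0$. So $\cos l_2$ is determined by the dihedral angles, and hence so is $l_2\in(0,\pi]$. By symmetry all three angles are determined, and Lemma 1 applies. For realizations of the graph of the cube, for instance, we are done.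

The difficulty is where faces with at least four sides meet vertices of degree at least four. There neither the face nor the vertex alone fixes the angle.

## 5. Convex polygons with equal sides

A square and a non-square rhombus with equal sides differ at all four corners. The next lemma says that fewer than four is impossible.

**Lemma 2.** A face with a changed corner has at least 4 changed corners (so it has at least 4 sides).

*Proof.* Identify the oriented planes of the two polygons with one model plane, so that both are counterclockwise convex polygons with equal corresponding sides. Suppose the set $S$ of changed vertices satisfies $1\le|S|\le3$. We use two observations. First, a boundary path whose inner vertices are unchanged is the same in both polygons up to an orientation-preserving isometry of the plane, since its side lengths and turning angles agree. Second, an orientation-preserving isometry of the plane is determined by the images of two distinct non-antipodal points. In each case we show that the polygons can be made to coincide vertex by vertex by an orientation-preserving isometry. Then all interior angles agree, a contradiction.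

*Case $|S|=1$, $S=\{a\}$.* The path from $a$ once around to $a$ has only unchanged inner vertices. After an isometry it coincides in both polygons, so they coincide.

*Case $|S|=2$, $S=\{a,b\}$.* Make the two paths $a\to b$ coincide. The paths $b\to a$ then differ by an orientation-preserving isometry fixing the distinct non-antipodal points $a,b$, which is the identity.

*Case $|S|=3$, $S=\{a,b,c\}$ in counterclockwise order.* Each of the distances $ab,bc,ca$ is the distance between the ends of a boundary path that is common up to isometry. So the three distances agree in the two polygons.

*Claim: the triple $(a,b,c)$ is non-negatively oriented in both polygons.* Apply the central projection (Klein model in $\mathbb H^2$; gnomonic projection of an open hemisphere containing the polygon in $\mathbb S^2$). It preserves geodesics, orientation, and whether an angle is less than, equal to or greater than $\pi$. The polygon becomes a Euclidean simple polygon with all angles $\le\pi$, which bounds a convex region $K$. If $a,b,c$ are collinear there is nothing to show. Otherwise pick $p$ in the interior of the triangle $abc$; it is an interior point of $K$. Every ray from $p$ meets $\partial K$ exactly once, so along $\partial K$, traversed counterclockwise, the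 polar angle about $p$ increases by $2\pi$ in total. Thus $a,b,c$ occur in increasing angular order around an interior point of their triangle, and $(a,b,c)$ is positively oriented.

By equality of the three distances, some isometry of the plane takes $(a,b,c)$ to $(a',b',c')$. If the triples are not collinear, the isometry preserves orientation, since both triples are positively oriented. If they are collinear, we compose with the reflection in their line if necessary. So we may assume that the two triples coincide. Now each of the three paths $a\to b$, $b\to c$, $c\to a$ differs from its counterpart by an orientation-preserving isometry fixing two distinct non-antipodal points, hence coincides with it. So the polygons coincide. $\square$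

## 6. Normals of the changed faces at a vertex

Now the corresponding local question at a vertex: how few corners can change there? Fix $v$ and let $S$ be the set of indices $i$ such that $(v,f_i)$ is changed. Distinct indices give distinct faces. Identify the tangent spaces at $\phi(v)$ and $\phi'(v)$ with $\mathbb R^3$, preserving orientation, so that frames are matrices in $SO(3)$.

The purpose of the next formula is to skip over the unchanged corners. Let $a,b\in S$ be cyclically consecutive in $S$ (with $a=b$, going once around, if $|S|=1$). Iterating (1) gives
$$F_b=H_aA_{ab},\qquad A_{ab}=R_x(\beta_{a+1})\prod_{j=a+1}^{b-1}R_z(l_j)R_x(\beta_{j+1}), \tag{2}$$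
and $A_{ab}$ is the same for $\phi$ and $\phi'$, because only unchanged $l_j$ occur in it. Note also that $n_a=F_ae_z=H_ae_z$.

**Lemma 3.**
(a) $|S|\ne1$.
(b) If $|S|=2$, $S=\{a,b\}$, then $n_a=\pm n_b$.
(c) If $|S|=3$, $S=\{a,b,c\}$, and $n_a,n_b,n_c$ are pairwise linearly independent, then $\det(n_a',n_b',n_c')=-\det(n_a,n_b,n_c)\neq0$.

*Proof.* **Part (a).** If $S=\{a\}$, then $F_a=H_aA_{aa}=F_aR_z(l_a)A_{aa}$, and likewise for $\phi'$. So $R_z(l_a)A_{aa}=I=R_z(l_a')A_{aa}$ and $l_a\equiv l_a'$ mod $2\pi$. Both lie in $(0,\pi]$, so $l_a=l'_a$, a contradiction.

For (b) and (c), let $|S|\in\{2,3\}$ and suppose that the normals $n_s$, $s\in S$, are pairwise independent.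

**Step 1: the inner products of the normals are the same in $\phi$ and $\phi'$.** If $a,b$ are consecutive in $S$, then
$$n_a\cdot n_b=(H_ae_z)\cdot(H_aA_{ab}e_z)=e_z\cdot A_{ab}e_z=n_a'\cdot n_b'.$$
Since $|S|\le3$, every pair in $S$ is consecutive in one of its two orders. So the Gram matrices of $(n_s)_{s\in S}$ and $(n_s')_{s\in S}$ agree.

**Step 2: no rotation matches the normals.** We claim that there is no $Q\in SO(3)$ with $Qn_s=n_s'$ for all $s\in S$. Suppose there is one. Replace all frames of $\phi$ at $v$ by their images under $Q$; relations (1), (2) persist, and now $n_s=n_s'$ for all $s\in S$. For $a,b$ consecutive in $S$, both $H_a$ and $H'_a$ take $e_z$ to $n_a$ and $A_{ab}e_z$ to $n_b$. Since $n_a,n_b$ are independent, so are $e_z,A_{ab}e_z$, and two rotations agreeing on two independent vectors are equal. So $H_a=H'_a$, and $F_b=F_b'$ by (2). Every $s\in S$ is the first and the second member of some consecutive pair, so $F_s=F_s'$ and $H_s=H_s'$ for all $s\in S$. Hence $R_z(l_s)=F_s^{-1}H_s=R_z(l'_s)$ and $l_s=l_s'$, a contradiction.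

**Step 3: conclusion of (b).** If $|S|=2$ and $n_a,n_b$ were independent, a rotation $Q$ with $Qn_a=n_a'$, $Qn_b=n_b'$ would exist because $n_a\cdot n_b=n_a'\cdot n_b'$. This contradicts Step 2. So the unit vectors $n_a,n_b$ are dependent, that is, $n_a=\pm n_b$.

**Step 4: conclusion of (c).** Let $|S|=3$. The Gram determinants are the squares of the determinants, so $\det(n_a',n_b',n_c')=\pm\det(n_a,n_b,n_c)$. If the two determinants are equal and nonzero, the linear map $n_s\mapsto n_s'$ is orthogonal of determinant $1$, against Step 2. If both are $0$, choose $Q\in SO(3)$ with $Qn_a=n_a'$ and $Qn_b=n_b'$. Then $n_c$ is a combination of $n_a,n_b$ whose coefficients are determined by the Gram matrix, and $n_c'$ is the same combination of $n_a',n_b'$. So $Qn_c=n_c'$, again against Step 2. What remains is $\det(n_a',n_b',n_c')=-\det(n_a,n_b,n_c)\ne0$. $\square$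

Part (b) is what we saw in Section 1: exactly two corners change at $v_k$, those of $f_{k-1}$ and $f_k$, and these faces are coplanar.

## 7. The graph of changed corners, and a vertex with exactly three

We now combine faces and vertices by a count on the sphere. Suppose some corner is changed. Put a point in each face of the combinatorial sphere and join it inside the face to all vertices of the face. This is a simple bipartite graph embedded in the sphere, whose edges are the corners. Let $G$ be the subgraph formed by the changed corners as edges, with their endpoints: *vertex-nodes* $v$ and *face-nodes* $f$. By Lemma 2 every face-node has degree $\ge4$. By Lemma 3(a) every vertex-node has degree $\ge2$.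

Let $N,E,R,c$ be the numbers of nodes, edges, regions and components of $G$. Euler's formula says $N-E+R=1+c\ge2$. Let $d_r$ be the boundary length of the region $r$, counting edge sides and adding all its boundary walks. Since $\sum_rd_r=2E=\sum\deg$,
$$\sum_{\text{nodes}}(4-\deg)-\sum_r(d_r-4)=4N-2E-2E+4R=4(N-E+R)\ge8. \tag{3}$$
There are no leaves, so each boundary walk is a closed walk without backtracking. As $G$ is simple and bipartite, such a walk has even length $\ge4$. So $d_r\in\{4,6,8,\dots\}$ and the second sum in (3) is $\ge0$.

The first thing to try is now clear: prove that vertex-nodes, like face-nodes, have degree at least $4$. Then the left side of (3) would be $\le0$, a contradiction. If no vertex is partially-flat, Lemma 3 excludes degrees $1$ and $2$. But in degree $3$ it only says that the triple of normals changes its orientation, and this does occur.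

**Example (three changed corners at one vertex).** Let $\rho=\arccos\frac1{\sqrt5}$ and $\beta=\pi+\rho$, so $\cos\beta=-\frac1{\sqrt5}$, $\sin\beta=-\frac2{\sqrt5}$. Let $m=\arccos\frac23$, so $\sin m=\frac{\sqrt5}3$. Multiplying out,
$$A:=R_x(\beta)R_z(m)R_x(\beta)=\frac13\begin{pmatrix}2&1&-2\\-1&-2&-2\\-2&2&-1\end{pmatrix}.$$
Let $Q=R_z(l)A$. Its trace is
$$\cos l\,(A_{11}+A_{22})+\sin l\,(A_{12}-A_{21})+A_{33}=\tfrac23\sin l-\tfrac13 .$$
A rotation of trace $0$ has angle $2\pi/3$. So for $l=\pi/6$, and equally for $l=5\pi/6$, we have $Q^3=I$. Start with $F_1=I$ and follow (1) through six faces with angles $l,m,l,m,l,m$ and all $\rho_i=\rho$: then $F_3=Q$, $F_5=Q^2$, $F_7=Q^3=F_1$. So the six planar sectors close up to a cone. The two cones, for $l=\pi/6$ and $l=5\pi/6$, have the same dihedral angles, and exactly the corners of $f_1,f_3,f_5$ are changed.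

In neither cone are two faces coplanar. Consecutive normals have inner product $\cos\beta=-\frac1{\sqrt5}$. The normals $n_1,n_3,n_5$ are permuted by $Q$ and have pairwise inner product $e_z\cdot Qe_z=A_{33}=-\frac13$. The normals $n_2,n_4,n_6$ have pairwise inner product $e_z\cdot R_x(\beta)R_z(l)R_x(\beta)e_z=\cos^2\beta-\sin^2\beta\cos l=\frac{1\mp2\sqrt3}5$. There remain the opposite pairs, which share by $Q$-symmetry one inner product $u=n_2\cdot n_5$. The vectors $a=n_1+n_3+n_5$ and $b=n_2+n_4+n_6$ are fixed by $Q$, so they lie on its axis. Moreover $|a|^2=3-2=1$, so $b=(b\cdot a)a=3(n_2\cdot a)a$ with $n_2\cdot a=u-\frac2{\sqrt5}$. Hence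
$$9\Big(u-\frac2{\sqrt5}\Big)^2=|b|^2=3+6\,\frac{1\mp2\sqrt3}5,\qquad\text{i.e.}\qquad \Big(u-\frac2{\sqrt5}\Big)^2=\frac{7\mp4\sqrt3}{15}.$$
For $u=\pm1$ the left side would be $\frac{27\mp12\sqrt5}{15}$. But $27\mp12\sqrt5$ is about $0.17$ or $53.8$, while $7\mp4\sqrt3$ is about $0.07$ or $13.9$. So $u\ne\pm1$, and all six normals are pairwise independent.

So a vertex with no coplanar faces can have exactly three changed corners, and no study of that vertex alone will forbid it. Such a vertex contributes $+1$ to the first sum in (3), and the bare count breaks down here.

The example also suggests what to use instead. Its changed faces are $f_1,f_3,f_5$: between any two of them lies an unchanged face. Two things will come out of this. Three changed faces that are *consecutive* at $v$ cannot change the orientation of their normals, so consecutive triples are excluded. And a region of length $4$ forces its two faces to be consecutive. A vertex-node of degree $3$ must therefore touch regions of length at least $6$, and these have something to spare in the second sum of (3).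

## 8. Three consecutive faces and regions of length four

**Lemma 4.** Let $S=\{b-1,b,b+1\}$ with $|S|=3$ (three consecutive faces at $v$). Then $\det(n_{b-1},n_b,n_{b+1})\cdot\det(n_{b-1}',n_b',n_{b+1}')\ge0$.

*Proof.* We compute in the frame $F_b$, where $n_b=(0,0,1)$. From $F_b=H_{b-1}R_x(\beta_b)$ we get $n_{b-1}=H_{b-1}e_z=F_bR_x(-\beta_b)e_z$, with coordinates $(0,\sin\beta_b,\cos\beta_b)$. From $F_{b+1}=F_bR_z(l_b)R_x(\beta_{b+1})$ and $R_x(\beta)e_z=(0,-\sin\beta,\cos\beta)$ we see that $n_{b+1}$ has coordinates
$$(\sin\beta_{b+1}\sin l_b,\ -\sin\beta_{b+1}\cos l_b,\ \cos\beta_{b+1}).$$
Then $n_b\times n_{b+1}=(\sin\beta_{b+1}\cos l_b,\ \sin\beta_{b+1}\sin l_b,\ 0)$, and therefore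
$$\det(n_{b-1},n_b,n_{b+1})=n_{b-1}\cdot(n_b\times n_{b+1})=\sin\beta_b\,\sin\beta_{b+1}\,\sin l_b .$$
The primed determinant is $\sin\beta_b\sin\beta_{b+1}\sin l_b'$, since the $\beta$'s are common to both. As $l_b,l_b'\in(0,\pi]$, both $\sin l_b$ and $\sin l'_b$ are $\ge0$. $\square$

The convexity condition $l\le\pi$ gives the sign here.

Next we look at the regions of $G$. An *angle* at a node is a pair of cyclically consecutive $G$-edges there. It belongs to one region, and a node of degree $k$ has $k$ angles. Around a vertex $v$ of $P$, the edges $e_i$ of $P$ and the corners $(v,f_i)$ alternate. So an angle at a vertex-node contains a certain number of edges of $P$, and exactly one if and only if its two faces are consecutive there, in the given order.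

**Lemma 5.** Let $d_r=4$. Then the boundary of $r$ is a 4-cycle $v,f,w,g$. The region $r$ contains no vertex of $P$ and exactly one edge of $P$, namely $vw$, and $f,g$ are the two faces at this edge. So each of the angles of $r$ at $v$ and at $w$ contains exactly one edge of $P$, and $f,g$ are consecutive faces at $v$ and at $w$.

*Proof.* **Step 1: the region is one side of a 4-cycle.** Every boundary walk has length at least 4, so there is a single one, $v,f,w,g$. It does not backtrack, so $v\neq w$ and $f\ne g$. So it is a 4-cycle $C$. The region $r$ is open, connected, disjoint from $C$, and its boundary is the simple closed curve $C$, so $r$ is a component $D$ of the complement of $C$. Let $D'$ be the other component.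

**Step 2: no vertex of $P$ lies in $D$.** As $\deg_Gf\ge4$, there is a $G$-edge $(x,f)$ with $x\ne v,w$. It meets $C$ only at $f$, and it is not in $D$, because a region of $G$ contains no $G$-edges. So $x\in D'$. The curve $C$ runs inside the faces $f,g$ and meets the graph of $P$ only in $v$ and $w$. By 3-connectivity $P-\{v,w\}$ is connected; it avoids $C$ and contains $x\in D'$. Hence it lies in $D'$.

**Step 3: exactly one edge of $P$ lies in $D$.** An edge of $P$ meeting $D$ cannot cross $C$, so its interior lies in $D$ and its endpoints are in $\{v,w\}$. The graph is simple, so there is at most one such edge, and it is $vw$. If there were none, $D$ would be a connected set missing the graph of $P$, so it would lie in a single face. But $D$ contains points of $f$ near the edge $(v,f)$ of $C$ and points of $g$ near $(v,g)$, and $f\ne g$. So exactly one edge $vw$ lies in $D$.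

**Step 4: its faces are $f$ and $g$.** The edge $vw$ cuts $D$ into two parts, one bordering the path $v,f,w$ and one bordering $v,g,w$. Each is connected and misses the graph of $P$, so each lies in a single face. As in Step 3, the first lies in $f$ and the second in $g$. The statements about the angles at $v$ and $w$ follow. $\square$

## 9. Moving the surplus length to the vertices

We now share out the second sum of (3) among the vertex-nodes. Boundary walks alternate between vertex-nodes and face-nodes, so the region $r$ has exactly $d_r/2$ angles at vertex-nodes. Give each of them the charge
$$\frac{d_r-4}{d_r/2}=2-\frac8{d_r}.$$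
This is $0$ if $d_r=4$ and at least $\frac23$ if $d_r\ge6$. The total charge is $\sum_r(d_r-4)$. For a vertex-node $v$ let $k(v)$ be the number of its angles in regions of length $\ge6$, and put
$$\mu(v)=4-\deg_Gv-(\text{total charge of the angles at }v)\ \le\ 4-\deg_Gv-\tfrac23k(v).$$
Face-nodes satisfy $4-\deg\le0$, so dropping them from (3) leaves
$$8\le\sum_v\mu(v)\qquad(\text{sum over vertex-nodes}). \tag{4}$$

**Lemma 6.** If $v$ is a vertex-node that is not bad for $\phi$, then $\mu(v)\le0$.

*Proof.* **Step 1: $v$ has degree at least 3.** By Lemma 2 all changed corners at $v$ lie in faces with at least 4 sides. As $v$ is not bad, no two of these faces lie in a common plane. A plane through the point $\phi(v)$ is determined by its tangent plane there. So the normals of distinct faces with changed corners at $v$ are pairwise independent. Lemma 3(a),(b) gives $\deg_Gv\ge3$. If $\deg_Gv\ge4$, then $\mu(v)\le0$, since charges are non-negative.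

**Step 2: in degree 3, at least two angles are in long regions.** Let $\deg_Gv=3$. Suppose two of the three angles at $v$ belonged to regions of length 4. Any two of the three angles share a $G$-edge, say $(v,f_b)$. By Lemma 5 each of these two angles contains exactly one edge of $P$. So the three changed faces at $v$ are the consecutive faces $f_{b-1},f_b,f_{b+1}$. Now Lemma 3(c) says that the product of the two determinants is negative, while Lemma 4 says it is $\ge0$, a contradiction. So $k(v)\ge2$ and $\mu(v)\le1-\frac43<0$. $\square$

**Proof of Theorem A.** By (ii), $\phi$ has no partially-flat vertex, so it has no bad vertex. If some corner were changed, (4) and Lemma 6 would give $8\le\sum_v\mu(v)\le0$, which is absurd. So no corner is changed, and Lemma 1 gives an orientation-preserving isometry carrying $\phi$ to $\phi'$. Collinear triples, coincident vertices and face angles equal to $\pi$ were allowed throughout. $\blacksquare$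

Hence, in each of $\mathbb E^3,\mathbb H^3,\mathbb S^3$, every geometric, possibly nonconvex and self-intersecting, polyhedron satisfying (i) and (ii) is uniquely determined by its dihedral angles and edge lengths: condition (iii) can be dropped.

## 10. Up to five bad vertices

The inequality (4) has room to spare: it asks for a total of $8$. So we compute how much a bad vertex can contribute.

**Proof of Theorem B, except for sharpness.** Suppose a corner is changed, and let $v$ be a bad vertex-node. By Lemma 3(a), $\deg_Gv\ge2$.

*If $\deg_Gv=2$:* suppose both angles at $v$ belonged to regions of length 4. By Lemma 5 each would contain exactly one edge of $P$. The two angles together contain all edges of $P$ at $v$, so $v$ would have degree 2 in $P$, which is impossible. So $k(v)\ge1$ and $\mu(v)\le2-\frac23=\frac43$.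

*If $\deg_Gv=3$,* then $\mu(v)\le1$. *If $\deg_Gv\ge4$,* then $\mu(v)\le0$.

So $\mu(v)\le\frac43$ for bad $v$, and $\mu(v)\le0$ for all other vertex-nodes by Lemma 6. By (4), $8\le\frac43\cdot\#\{\text{bad vertices}\}$, so $\phi$ has at least 6 bad vertices. Hence if $\phi$ has at most five bad vertices, no corner is changed, and Lemma 1 applies. Flatness of $\phi'$ was never used. $\blacksquare$

The polyhedron of Section 1 shows that these estimates cannot be improved. Passing from $\theta=15^\circ$ to $\theta=-15^\circ$ changes all corners of the $f_k$: the side lengths stay the same, while the imaginary parts computed there change. It changes no corner of a triangle. So $G$ has six vertex-nodes of degree 2 and three face-nodes of degree 4, that is, $N=9$, $E=12$, and $G$ is connected. Hence $R=5$. Three regions have length 4, one around each edge $v_kw_k$, with boundary $v_k,f_{k-1},w_k,f_k$. The other two, containing $D$ and $D'$ respectively, have length 6. Each vertex-node has one angle of charge $0$ and one of charge $\frac23$, so $\mu=2-\frac23=\frac43$, and the sum over six vertices is exactly $8$.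

## 11. The collar in all three geometries

It remains to show that five is best possible in every $X$, by building the collar there.

**Construction.** In $X$ choose a plane $\Pi$, a point $o\in\Pi$, and numbers $0<r<s$ and $h>0$, all less than $\pi/4$ if $X=\mathbb S^3$. In polar coordinates of $\Pi$ around $o$, put $v_k$ at radius $r$ and angle $2\pi k/3$, and $w_k$ at radius $s$ and angle $2\pi k/3+\theta$. Put $D$ and $D'$ on the perpendicular to $\Pi$ at $o$, at distance $h$ on opposite sides. Call this realization of the graph of Section 1 $\phi_\theta$.

**Step 1: condition (i) holds for small $|\theta|$.** The central projection of $\Pi$ centered at $o$ keeps polar angles and changes radii by an increasing function. For $\theta=0$ it turns $f_k$, traversed as $v_k,w_k,w_{k+1},v_{k+1}$, into a Euclidean isosceles trapezoid with four strict left turns. Strict left turns persist for small $|\theta|$. As in Section 1, four left turns make the quadrilateral strictly convex with its interior on the left. In $\mathbb S^3$ all vertices are within $\pi/4$ of $o$, so all faces lie in an open hemisphere. The other faces are triangles $Dv_kv_{k+1}$, $D'w_kw_{k+1}$. They are nondegenerate, because the line of the base lies in $\Pi$ and the apex does not.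

**Step 2: exactly six vertices are partially-flat, and they are bad.** At $v_k$ and $w_k$ the quadrilaterals $f_{k-1},f_k$ both lie in $\Pi$. At $D$, if two of the three faces lay in one plane, this plane would contain $v_0,v_1,v_2$, so it would be $\Pi$, which does not contain $D$. The same holds for $D'$.

**Step 3: $\phi_\theta$ and $\phi_{-\theta}$ have the same data.** Let $\theta>0$ be small. The length $|v_kw_k|$ depends only on $r,s,|\theta|$, and the other lengths do not depend on $\theta$. For the dihedral angles we use the facts about sides from Section 1, which follow in the same way from "interior on the left".

- At $Dv_k$ and $D'w_k$ the angles are those of fixed pyramids.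
- At $v_kv_{k+1}$, the face $f_k$ lies in $\Pi$ on the side away from $o$, so the angle does not depend on $\theta$.
- At $w_kw_{k+1}$, the face $f_k$ lies in $\Pi$ on the side of $o$. The points $D',w_0,w_1,w_2$ for $\theta$ and $-\theta$ differ by a rotation about the perpendicular axis, which preserves $\Pi$ and $o$, so the angle is the same.
- At $v_kw_k$, the faces $f_{k-1},f_k$ lie in $\Pi$ on opposite sides of the edge, so the angle is $\pi$.

**Step 4: they are not congruent.** A congruence respecting labels would fix the four non-coplanar points $D,v_0,v_1,v_2$. It would then be the identity and could not move $w_k$ from polar angle $2\pi k/3+\theta$ to $2\pi k/3-\theta$. This also excludes orientation-reversing isometries.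

So six partially-flat vertices can destroy uniqueness, five cannot, and condition (ii) cannot be omitted, in each of the three geometries. This completes the proof of Theorem B. $\blacksquare$
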